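\title{The disc maximizes Sylvester's four-point probability among ball-convex bodies of given area}

\begin{abstract}
Let $K$ be a planar convex body that is an intersection of closed discs of radius $R$. Four independent uniform random points of $K$ are in $R$-ball-convex position if none of them lies in the intersection of all discs of radius $R$ that contain the other three. We prove that among such bodies of a given area $a<\pi R^2$ the disc is the unique maximizer of the probability of this event; this confirms a conjecture from a paper of Bak\'o-Szab\'o, Besau and Fodor. The proof rests on an exact identity: the probability equals the classical Sylvester probability minus the expectation of an explicit function of the distance between two random points. Blaschke's inequality handles the first term. The second is handled by the Riesz rearrangement inequality, applied to a monotone minorant of a function that is not itself monotone.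
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Ball-convex bodies}
The convex hull of a planar set is the intersection of the closed half-planes that contain it, at least when the set is compact. Replacing half-planes by discs of a fixed radius gives a stronger notion of convexity. Let $R>0$ and let $A\subset\mathbb{R}^2$ be contained in some closed disc of radius $R$. The \emph{$R$-ball-convex hull} $\operatorname{conv}_R A$ is the intersection of all closed discs of radius $R$ that contain $A$. A \emph{convex body} is a compact convex set with nonempty interior, and a convex body $K$ is \emph{$R$-ball-convex} if it is an intersection of closed discs of radius $R$, that is, if $K=\operatorname{conv}_RK$. Such a body lies in a disc of radius $R$, so its area $|K|$ is at most $\pi R^2$, with equality only for discs of radius $R$. Two facts follow directly from the definitions.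
\begin{enumerate}
\item[(B1)] \emph{If $K$ is $R$-ball-convex and $F\subset K$, then $\operatorname{conv}_RF\subset K$}, because every disc of radius $R$ that contains $K$ contains $F$.
\item[(B2)] \emph{If $r\le R$, then every closed disc $B$ of radius $r$ is $R$-ball-convex.} Indeed, let $c$ be the center of $B$, let $z\notin B$ and $u=(z-c)/|z-c|$. The disc of radius $R$ centered at $c-(R-r)u$ contains $B$ by the triangle inequality, and its center is at distance $|z-c|+R-r>R$ from $z$. Consequently every $r$-ball-convex body is $R$-ball-convex, and $\operatorname{conv}_RF\subset\operatorname{conv}_rF$ for every set $F$ contained in a disc of radius $r$.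
\end{enumerate}

Let $K$ be $R$-ball-convex and let $X_1,X_2,\dots$ be independent points, each uniformly distributed in $K$ with respect to area; $\mathbb{P}_K$ and $\mathbb{E}_K$ refer to this model. Put $[K]^R_n=\operatorname{conv}_R\{X_1,\dots,X_n\}$, and let $f_0([K]^R_n)$ be its number of vertices, defined as the number of indices $i$ with $X_i\notin\operatorname{conv}_R\{X_j:j\ne i\}$. The \emph{$R$-Sylvester probability}
\[
p^R(K)=\mathbb{P}_K\bigl(f_0([K]^R_4)=4\bigr)
\]
is the probability that four random points are in $R$-ball-convex position. It is invariant under rigid motions of $K$, and $p^{\lambda R}(\lambda K)=p^R(K)$ for $\lambda>0$. Throughout, $D_a$ denotes a disc of area $a$.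

\subsection*{The classical case and the natural guess}
Let $p^\infty(K)$ be the probability that four random points of $K$ are in ordinary convex position, and let $T$ be the area of the triangle $X_1X_2X_3$. Four points fail to be in convex position exactly when one of them lies in the triangle spanned by the other three. These four events are almost surely disjoint: if $X_4$ lies in the triangle $X_1X_2X_3$ and $X_3$ lies in the triangle $X_1X_2X_4$, then the two triangles coincide, which for noncollinear points forces $X_3=X_4$. Each event has probability $\mathbb{E}_KT/|K|$, so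
\begin{equation}\label{eq:classical}
p^\infty(K)=1-\frac{4\,\mathbb{E}_KT}{|K|}.
\end{equation}
Blaschke's inequality \cite{Bla} states that for every planar convex body
\begin{equation}\label{eq:blaschke}
\frac{\mathbb{E}_KT}{|K|}\ge\frac{35}{48\pi^2},
\end{equation}
with equality for ellipses, in particular for discs. All ellipses tie because convex position is an affine notion.

Ball-convex position is not affine. Since $\operatorname{conv}F\subset\operatorname{conv}_RF$, it is a more restrictive condition, and $p^R\le p^\infty$. The hull of two points is no longer a segment but a lens, whose area grows with the distance between the points, and a further point that falls into this lens is lost as a vertex. At fixed area an elongated body has longer random distances than the disc, hence larger lenses. One therefore expects the disc to break the tie among the ellipses and to be the only maximizer. This is the problem posed in \cite{BBF}.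

\medskip
\noindent\textbf{Conjecture.} \emph{Let $r>0$, $0<a<\pi r^2$ and $R\ge r$. Every $r$-ball-convex body $K$ of area $a$ satisfies $p^R(K)\le p^R(D_a)$, with equality only if $K$ is a disc.}
\medskip

The range of $a$ is the only one of interest: for $a=\pi r^2$ the admissible bodies are discs of radius $r$, and for $a>\pi r^2$ there are none.

\subsection*{Results}
We prove the conjecture in a stronger form, in which $r$ plays no role.

\begin{theorem}\label{thm:main}
Let $R>0$ and let $K$ be an $R$-ball-convex body of area $a<\pi R^2$. Then $p^R(K)\le p^R(D_a)$, with equality only if $K$ is a disc.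
\end{theorem}

By (B2) an $r$-ball-convex body of area $a<\pi r^2$ is $R$-ball-convex of area $a<\pi R^2$ for every $R\ge r$, so Theorem~\ref{thm:main} contains the conjecture. By scaling we may take $R=1$, and we do so unless $R$ is named explicitly. For $d\in[0,2]$ let $\tau=2\arcsin(d/2)\in[0,\pi]$ be the angle subtended at the center by a chord of length $d$ of a unit circle, and put
\begin{equation}\label{eq:ellW}
\ell(d)=\tau-\sin\tau,\qquad W(d)=\tfrac{16}{3}(1-\cos\tau)-3\tau\sin\tau-\tfrac12\tau^2+\tfrac56\sin^2\tau .
\end{equation}
The number $\ell(d)$ is the area of the hull of two points at distance $d<2$. The proof of Theorem~\ref{thm:main} starts from an exact formula.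

\begin{theorem}\label{thm:identity}
Let $K$ be a $1$-ball-convex body of area $a\le\pi$, and let $d=|X_1-X_2|$. Then
\[
1-p^1(K)=\frac4a\,\mathbb{E}_KT+\frac6{a^2}\,\mathbb{E}_K\bigl[a\,\ell(d)-W(d)\bigr].
\]
\end{theorem}

The method gives several related extremal properties of the disc, which are always meant up to congruence, and the behavior of the sharp bound.

\begin{theorem}\label{thm:refine}
\begin{enumerate}
\item[(a)] Among $1$-ball-convex bodies $K$ of given area $a<\pi$, the disc is the unique minimizer of the loss $p^\infty(K)-p^1(K)$.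
\item[(b)] Among these bodies, the disc is also the unique minimizer of $\mathbb{E}_K|[K]^1_3|$, of $\mathbb{P}_K(f_0([K]^1_4)=2)$ and of $\mathbb{P}_K(f_0([K]^1_3)=2)$, and the unique maximizer of $\mathbb{E}_Kf_0([K]^1_4)$.
\item[(c)] The sharp bound $p^R(D_a)$ is nonincreasing in $a\in(0,\pi R^2]$, tends to $1-\frac{35}{12\pi^2}$ as $a\to0$, and equals $5-\frac{93}{2\pi^2}\approx0.2886$ for $a=\pi R^2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:hulls} describes the hulls of two and three points. Section~\ref{sec:three} shows the method on three random points, where an increasing function of one distance decides everything. Section~\ref{sec:identity} proves Theorem~\ref{thm:identity}. The function $a\ell-W$ in that identity is not monotone on the range that matters, and this is the main difficulty. Section~\ref{sec:convexity} establishes the two analytic properties that overcome it, Section~\ref{sec:main} proves Theorems~\ref{thm:main} and~\ref{thm:refine}(a), and Section~\ref{sec:refine} completes the proof of Theorem~\ref{thm:refine}.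

\section{Hulls of two and three points}\label{sec:hulls}

A \emph{corner} of a convex body is a boundary point with more than one support line. We use two forms of the inscribed angle theorem. Let $xy$ be a chord of length $2\sin\alpha$, $0<\alpha<\pi/2$, of the boundary of a closed unit disc $D$.
\begin{enumerate}
\item[(A1)] The tangent at $x$ makes the angle $\alpha$ with the chord. More generally, a chord from $x$ that makes the angle $\beta\in[0,\pi]$ with the tangent at $x$ has length $2\sin\beta$.
\item[(A2)] Let $z$ be a point off the line $xy$. If $z$ is on the same side of the line as the center of $D$, then $z\in D$ if and only if $\angle xzy\ge\alpha$. If $z$ is on the other side, then $z\in D$ if and only if $\angle xzy\ge\pi-\alpha$.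
\end{enumerate}

A half-plane contains the segment between any two of its points. The analogue for unit discs is the following.

\begin{lemma}\label{lem:arc}
A closed unit disc that contains both endpoints of an arc of length less than $\pi$ of a unit circle contains the arc.
\end{lemma}

\begin{proof}
Let $p$ be the center of the disc $D$ and $c$ the center of the circle $C$. If $p=c$, then $C\subset D$. Otherwise, expanding $|c+u-p|^2\le1$ gives
\[
C\cap D=\{c+u:\ |u|=1,\ u\cdot(p-c)\ge\tfrac12|p-c|^2\},
\]
which is an arc of length less than $\pi$. It contains both endpoints, hence one of the two arcs of $C$ between them, and the arc complementary to the given one has length greater than $\pi$.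
\end{proof}

For $0<|x-y|=d<2$ let the \emph{lens} $L(x,y)$ be the intersection of the two closed unit discs that have $x$ and $y$ on their boundaries. Put $\alpha=\arcsin(d/2)=\tau/2$.

\begin{lemma}\label{lem:lens}
We have $\operatorname{conv}_1\{x,y\}=L(x,y)$ and $|L(x,y)|=\ell(d)$. The lens lies in the sector with apex $x$ and opening $2\alpha$ that is bisected by the chord $xy$, and its corners are exactly $x$ and $y$.
\end{lemma}

\begin{proof}
The hull lies in $L(x,y)$ by definition. The lens is bounded by two unit arcs from $x$ to $y$ of length $2\alpha<\pi$. By Lemma~\ref{lem:arc} every unit disc that contains $x$ and $y$ contains both arcs, and by convexity it contains the lens. The chord cuts the lens into two circular segments, each a sector of area $\tau/2$ minus a triangle of area $\frac12\sin\tau$. By (A1) the tangents of the two arcs at $x$ make the angle $\alpha$ with the chord, one on each side; they are distinct support lines because $2\alpha<\pi$. The same holds at $y$. Near any other boundary point the lens coincides with a disc.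
\end{proof}

Now let $x_1,x_2,x_3$ be noncollinear points in a closed unit disc, with mutual distances less than $2$ and circumradius $\rho\neq1$. Let $\{i,j,k\}=\{1,2,3\}$. We write $\gamma_i$ for the angle of the triangle $\triangle$ at $x_i$, $T$ for its area, $\alpha_i=\arcsin(|x_j-x_k|/2)\in(0,\pi/2)$ and $\ell_{jk}=\ell(|x_j-x_k|)$. The law of sines reads
\begin{equation}\label{eq:sines}
\sin\alpha_i=\rho\sin\gamma_i .
\end{equation}
Let $D_i$ be the unit disc with $x_j,x_k$ on its boundary whose center is on the same side of the line $x_jx_k$ as $x_i$. The \emph{cap} $S_i$ is the part of $D_i$ on the other side of that line; it is one half of $L(x_j,x_k)$. Applying (A2) to $D_i$ and to the second disc through $x_j,x_k$, and using $\pi-\alpha_i>\alpha_i$, we get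
\begin{equation}\label{eq:angles}
x_i\in D_i\iff\gamma_i\ge\alpha_i,\qquad\qquad x_i\in L(x_j,x_k)\iff\gamma_i\ge\pi-\alpha_i .
\end{equation}
In particular, $x_i\in L(x_j,x_k)$ forces $\gamma_i$ to be obtuse. We call the triple \emph{curved} if $\rho<1$ and \emph{flat} if $\rho>1$; see Figure~\ref{fig:triples}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\begin{scope}
\fill[gray!45] (210:0.7) arc (232.68:307.32:1) arc (-7.32:67.32:1) arc (112.68:187.32:1) -- cycle;
\fill[gray!12] (210:0.7) -- (330:0.7) -- (90:0.7) -- cycle;
\draw (210:0.7) -- (330:0.7) -- (90:0.7) -- cycle;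
\draw[thick] (210:0.7) arc (232.68:307.32:1) arc (-7.32:67.32:1) arc (112.68:187.32:1);
\node[left] at (210:0.7) {$x_1$};
\node[right] at (330:0.7) {$x_2$};
\node[above] at (90:0.7) {$x_3$};
\end{scope}
\begin{scope}[xshift=2.2cm]
\fill[gray!45] (-0.75,0) arc (221.41:318.59:1) arc (56.01:92.35:1) arc (73.44:127.96:1) -- cycle;
\fill[gray!12] (-0.75,0) -- (0.75,0) -- (0.15,0.17) -- cycle;
\draw (-0.75,0) -- (0.75,0) -- (0.15,0.17) -- cycle;
\draw (0.75,0) arc (56.01:92.35:1) arc (73.44:127.96:1);
\draw[thick] (-0.75,0) arc (221.41:318.59:1) arc (41.41:138.59:1);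
\node[left] at (-0.75,0) {$x_1$};
\node[right] at (0.75,0) {$x_2$};
\node[below] at (0.15,0.17) {$x_3$};
\end{scope}
\end{tikzpicture}
\caption{The $1$-ball-convex hull of three points (thick outline); all arcs have radius $1$. Left: circumradius less than $1$; the hull is the triangle together with one half-lens (dark) on each side. Right: circumradius greater than $1$; the hull is the lens of $x_1$ and $x_2$, and the triangle and the three half-lenses leave the white region uncovered.}
\label{fig:triples}
\end{figure}

\begin{lemma}\label{lem:triple}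
Let $M=\operatorname{conv}_1\{x_1,x_2,x_3\}$. The sets $\triangle,S_1,S_2,S_3$ lie in $M$ and have pairwise disjoint interiors.
\begin{enumerate}
\item[(a)] If the triple is curved, then no point lies in the lens of the other two, $|M|=T+\frac12(\ell_{12}+\ell_{13}+\ell_{23})$, and the corners of $M$ are exactly $x_1,x_2,x_3$.
\item[(b)] If the triple is flat, then exactly one point lies in the lens of the other two. If this point is $x_3$, then $M=L(x_1,x_2)$, and the corners of $M$ are exactly $x_1,x_2$.
\end{enumerate}
\end{lemma}

\begin{proof}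
The set $M$ is convex and contains the three lenses by Lemma~\ref{lem:lens}, so it contains $\triangle$ and the caps. The caps $S_i$ and $S_j$ share the vertex $x_k$. Seen from $x_k$, the triangle lies in a sector of opening $\gamma_k$, and by Lemma~\ref{lem:lens} the caps $S_i$ and $S_j$ lie in the sectors of openings $\alpha_i$ and $\alpha_j$ adjacent to it on its two sides. The three openings add up to less than $\pi+\frac\pi2+\frac\pi2=2\pi$, so the sectors have disjoint interiors.

(a) By \eqref{eq:sines}, $\sin\alpha_i<\sin\gamma_i$. Since $\alpha_i<\pi/2$, this gives $\alpha_i<\min(\gamma_i,\pi-\gamma_i)$, and \eqref{eq:angles} shows that $x_i\in D_i$ and $x_i\notin L(x_j,x_k)$ for every $i$. Each $D_i$ thus contains all three points, so $M\subset D_1\cap D_2\cap D_3$. A point of this intersection outside $\triangle$ lies beyond some side $x_jx_k$, hence in $S_i$. Therefore $M=\triangle\cup S_1\cup S_2\cup S_3$, and the area formula follows. The boundary of $M$ consists of the three arcs of the caps, since all other points of the union are interior. Near a point of the arc of $S_i$ other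 than its endpoints, $M$ coincides with $D_i$, so such a point is not a corner. At $x_k$ the tangents to $D_i$ and to $D_j$ are support lines of $M$. They enclose the angle $\alpha_i+\gamma_k+\alpha_j<\gamma_i+\gamma_k+\gamma_j=\pi$, so they are distinct.

(b) We first show that the triangle is obtuse. If it is not, its circumcenter $o$ lies in $\triangle$, say $o=\sum\lambda_ix_i$ with $\lambda_i\ge0$, $\sum\lambda_i=1$. For every point $p$ we then have $\sum\lambda_i|x_i-p|^2=\rho^2+|o-p|^2>1$, so no unit disc contains the three points, contrary to assumption. Let $\gamma_3$ be the obtuse angle. By \eqref{eq:sines}, $\sin\alpha_3>\sin(\pi-\gamma_3)$ with both angles in $(0,\pi/2)$, so $\gamma_3>\pi-\alpha_3$ and $x_3\in L(x_1,x_2)$. Every unit disc that contains $x_1,x_2$ then contains $x_3$, so $M=L(x_1,x_2)$. The angles $\gamma_1,\gamma_2$ are acute, so $x_1$ and $x_2$ do not lie in the lens of the other two points.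
\end{proof}

Call finitely many points of a $1$-ball-convex body $K$ \emph{generic} if they are distinct, their mutual distances are less than $2$, no three are collinear, and no three have circumradius $1$. Random points are almost surely generic. Distances in $K$ are at most $2$; given $X_i$, the point $X_j$ must avoid one point and one circle of radius $2$; and given $X_i\neq X_j$, the point $X_k$ must avoid one line and at most two unit circles. We write $L_{ij}=L(X_i,X_j)$ and $\ell_{ij}=|L_{ij}|$. By (B1), all hulls of the random points lie in $K$.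

\section{Three points: the method in its simplest form}\label{sec:three}

Two random points are almost surely both vertices, so three points are the first case with a question to ask. By Lemma~\ref{lem:triple}, $f_0([K]^1_3)$ is $3$ for a curved triple and $2$ for a flat one, and the event that the triple is flat is the disjoint union of the three events $\{X_k\in L_{ij}\}$. Since $L_{12}\subset K$, the conditional probability of $X_3\in L_{12}$ given $X_1,X_2$ is $\ell(d)/a$, where $d=|X_1-X_2|$ and $a=|K|$. Hence
\begin{equation}\label{eq:three}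
\mathbb{P}_K\bigl(f_0([K]^1_3)=2\bigr)=\frac3a\,\mathbb{E}_K\,\ell(d).
\end{equation}
This is where ball-convexity of $K$ enters: without it the conditional probability would be $|L_{12}\cap K|/a$, which depends on the position of the two points in $K$ and not only on their distance. A question about three points has become a question about one random distance, and $\ell$ is a strictly increasing function of $d$. It remains to show that at fixed area the disc has the stochastically smallest distance, in a strict sense.

We recall three facts. The Riesz rearrangement inequality \cite[Theorem~3.7]{LL} is needed only in the following form: for a measurable set $K$ of area $a$ and $t>0$,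
\begin{equation}\label{eq:riesz}
\iint 1_K(x)1_K(y)1_{|x-y|<t}\,\mathrm{d}x\,\mathrm{d}y\le\iint 1_{D_a}(x)1_{D_a}(y)1_{|x-y|<t}\,\mathrm{d}x\,\mathrm{d}y .
\end{equation}
Cauchy's perimeter formula states that $\int_{S^1}w(u)\,\mathrm{d}u=2\operatorname{Per}K$ for a convex body $K$, where $w(u)$ is the length of the projection of $K$ onto the line $u^\perp$. The isoperimetric inequality states that $\operatorname{Per}K\ge\operatorname{Per}D_a$ for a convex body $K$ of area $a$, with equality only for discs.

\begin{lemma}\label{lem:distance}
Let $K$ be a convex body of area $a$, and let $g:[0,\infty)\to\mathbb{R}$ be continuous and nondecreasing. Then $\mathbb{E}_K\,g(d)\ge\mathbb{E}_{D_a}g(d)$. If $g$ is strictly increasing on some interval $[0,\varepsilon_0]$, $\varepsilon_0>0$, and $K$ is not a disc, then the inequality is strict.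
\end{lemma}

\begin{proof}
Let $\mathrm{d}g$ be the Stieltjes measure of $g$. Writing $g(d)=g(0)+\int_{(0,\infty)}1_{d\ge t}\,\mathrm{d}g(t)$ and taking expectations gives
\begin{equation}\label{eq:layer}
\mathbb{E}_K\,g(d)-\mathbb{E}_{D_a}g(d)=\int_{(0,\infty)}\bigl[\mathbb{P}_{D_a}(d<t)-\mathbb{P}_K(d<t)\bigr]\,\mathrm{d}g(t),
\end{equation}
where the integrand vanishes for large $t$. The integrand is nonnegative by \eqref{eq:riesz}, divided by $a^2$.

For the strict inequality we look at small $t$, where the distribution of $d$ detects the perimeter. Let $c_K(v)=|K\cap(K+v)|$ be the covariogram of $K$. The substitution $v=x-y$ gives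
\begin{equation}\label{eq:cov}
a^2\,\mathbb{P}_K(d<t)=\int_{|v|<t}c_K(v)\,\mathrm{d}v .
\end{equation}
Fix a unit vector $u$ and $\varrho>0$. A line parallel to $u$ that meets $K$ in a chord of length $\lambda$ meets $K\setminus(K+\varrho u)$ in a set of length $\min(\varrho,\lambda)$. Hence $\phi(\varrho,u)=(a-c_K(\varrho u))/\varrho$ is the integral of $\min(1,\lambda/\varrho)$ over the projection of $K$ onto $u^\perp$. It follows that $0\le\phi(\varrho,u)\le w(u)\le\operatorname{diam}K$, and that $\phi(\varrho,u)\to w(u)$ as $\varrho\to0$, because $\lambda>0$ for every line that meets the interior of $K$. In polar coordinates, with $\varrho=t\sigma$, dominated convergence and Cauchy's formula give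
\[
\frac{\pi at^2-a^2\,\mathbb{P}_K(d<t)}{t^3}=\int_{S^1}\!\int_0^1\phi(t\sigma,u)\,\sigma^2\,\mathrm{d}\sigma\,\mathrm{d}u\ \longrightarrow\ \frac13\int_{S^1}w(u)\,\mathrm{d}u=\frac23\operatorname{Per}K\qquad(t\to0).
\]
If $K$ is not a disc, then $\operatorname{Per}K>\operatorname{Per}D_a$, so the integrand in \eqref{eq:layer} is positive on some interval $(0,\varepsilon)$. This interval has positive $\mathrm{d}g$-measure when $g$ is strictly increasing near $0$.
\end{proof}

Distances in a $1$-ball-convex body are at most $2$, so the lemma applies to functions on $[0,2]$, extended as constants to the right. With $g=\ell$, formula \eqref{eq:three} shows that the disc is the unique minimizer of $\mathbb{P}_K(f_0([K]^1_3)=2)$ at fixed area, which is one of the claims of Theorem~\ref{thm:refine}(b). For four points we look for an analogue of \eqref{eq:three}.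

\section{The four-point identity}\label{sec:identity}

Let $K$ be $1$-ball-convex of area $a\le\pi$, and let $A_3=|[K]^1_3|$. The probability that $X_4$ lies in the hull of the other three points is $\mathbb{E}_KA_3/a$, so we first compute $\mathbb{E}_KA_3$.

\subsection*{The mean area of the hull of three points}
For a curved triple, $A_3$ is the sum of the triangle area $T$, which Blaschke's inequality controls, and of terms that depend on one distance each. For a flat triple this formula needs a correction that depends on all three points. But the middle point of a flat triple ranges over a lens contained in $K$, so it can be integrated out, and the result depends on one distance only. For $0<|x-y|=d<2$ and $z\in L(x,y)$ put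
\[
h(z)=\tfrac12\bigl(\ell(d)-\ell(|z-x|)-\ell(|z-y|)\bigr)-|\triangle xyz|,\qquad H(d)=\int_{L(x,y)}h(z)\,\mathrm{d}z ;
\]
the integral depends only on $d$ because $h$ is defined by lengths and areas. If $X_3\in L_{12}$, then $A_3=\ell_{12}=T+\frac12(\ell_{12}+\ell_{13}+\ell_{23})+h(X_3)$, with $x=X_1$, $y=X_2$. By the first statement of Lemma~\ref{lem:triple}, $h$ is the area of the part of the lens that the triangle and the caps leave uncovered, the white region in Figure~\ref{fig:triples}; in particular $H\ge0$. The three events $\{X_k\in L_{ij}\}$ are disjoint and make up the flat case, and $\mathbb{E}_K[1_{X_3\in L_{12}}h(X_3)]=\mathbb{E}_KH(d)/a$ because $L_{12}\subset K$. Therefore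
\begin{equation}\label{eq:A3}
\mathbb{E}_KA_3=\mathbb{E}_KT+\frac32\,\mathbb{E}_K\ell(d)+\frac3a\,\mathbb{E}_KH(d).
\end{equation}

\subsection*{Inclusion--exclusion}
Let $E_j$ be the event $X_j\in\operatorname{conv}_1\{X_i:i\ne j\}$, $j=1,\dots,4$. Then $1-p^1(K)=\mathbb{P}_K(E_1\cup\dots\cup E_4)$ and $\mathbb{P}_K(E_j)=\mathbb{E}_KA_3/a$. In contrast with the classical case these events overlap: two points can be lost at once.

\begin{lemma}\label{lem:events}
For generic points, $E_3\cap E_4=\{X_3,X_4\in L_{12}\}$, and likewise for the other pairs of indices. No three of the events $E_j$ occur together.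
\end{lemma}

\begin{proof}
If $X_3,X_4\in L_{12}$, then both points lie in the hull of every set that contains $X_1$ and $X_2$. Conversely, assume $E_3$ and $E_4$. A unit disc that contains $X_1,X_2,X_3$ contains $X_4$, and a unit disc that contains $X_1,X_2,X_4$ contains $X_3$. So the two triples have the same hull $M$. By Lemma~\ref{lem:triple} the corners of $M$ lie in $\{X_1,X_2,X_3\}\cap\{X_1,X_2,X_4\}=\{X_1,X_2\}$. A curved triple has three corners, so $X_1,X_2,X_3$ is flat and $M$ is a lens, whose two corners must be $X_1$ and $X_2$. Thus $M=L_{12}$, and $M$ contains $X_3,X_4$.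

If $E_2,E_3,E_4$ all occurred, then $E_3\cap E_4$ would give $X_3\in L_{12}$ and $E_2\cap E_4$ would give $X_2\in L_{13}$. By \eqref{eq:angles} the triangle $X_1X_2X_3$ would have two obtuse angles.
\end{proof}

Given $X_1,X_2$, the points $X_3$ and $X_4$ fall into $L_{12}$ independently, so $\mathbb{P}_K(E_3\cap E_4)=\mathbb{E}_K\ell(d)^2/a^2$. Inclusion--exclusion and \eqref{eq:A3} give
\begin{equation}\label{eq:inclexcl}
1-p^1(K)=\frac4a\,\mathbb{E}_KA_3-\frac6{a^2}\,\mathbb{E}_K\ell^2=\frac4a\,\mathbb{E}_KT+\frac6{a^2}\,\mathbb{E}_K\bigl[a\ell-(\ell^2-2H)\bigr].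
\end{equation}
Theorem~\ref{thm:identity} now follows from a computation in a single lens.

\begin{lemma}\label{lem:W}
For $0<d<2$ we have $\ell(d)^2-2H(d)=W(d)$ and $0\le W(d)\le\ell(d)^2$.
\end{lemma}

\begin{proof}
Let $L=L(x,y)$, $d=2\sin\alpha$, $\tau=2\alpha$. Put $I=\int_L\ell(|z-x|)\,\mathrm{d}z$, and let $Y$ be the integral of the distance to the chord $xy$ over one half of the lens. The lens is symmetric under the exchange of $x$ and $y$, and $\int_L|\triangle xyz|\,\mathrm{d}z=2\cdot\frac d2Y$. Hence $H=\frac12\ell^2-I-dY$, that is,
\[
\ell^2-2H=2I+2dY .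
\]
The left side is at most $\ell^2$ and the right side is nonnegative, so only the formula remains to be proved.

\emph{The integral $I$.} Use polar coordinates $(\varrho,\varphi)$ at $x$, with $\varphi\in(-\alpha,\alpha)$ measured from the chord. By (A1) the ray at angle $\varphi$ leaves the two discs at distances $2\sin(\alpha-|\varphi|)$ and $2\sin(\alpha+|\varphi|)$; the first is smaller, since the difference is $4\cos\alpha\sin|\varphi|\ge0$. Substitute $\varrho=2\sin(\vartheta/2)$, so that $\ell(\varrho)=\vartheta-\sin\vartheta$ and $\varrho\,\mathrm{d}\varrho=\sin\vartheta\,\mathrm{d}\vartheta$, and put $\eta=2(\alpha-|\varphi|)$. The two signs of $\varphi$ cancel the factor $\frac12$ in $|\mathrm{d}\varphi|=\frac12\mathrm{d}\eta$, and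
\[
I=\int_0^\tau\!\!\int_0^\eta(\vartheta-\sin\vartheta)\sin\vartheta\,\mathrm{d}\vartheta\,\mathrm{d}\eta=\int_0^\tau\bigl(\sin\eta-\eta\cos\eta-\tfrac12\eta+\tfrac14\sin2\eta\bigr)\,\mathrm{d}\eta .
\]
With $\int_0^\tau\eta\cos\eta\,\mathrm{d}\eta=\tau\sin\tau-(1-\cos\tau)$ and $\int_0^\tau\sin2\eta\,\mathrm{d}\eta=\sin^2\tau$ we obtain
\[
2I=4(1-\cos\tau)-2\tau\sin\tau-\tfrac12\tau^2+\tfrac12\sin^2\tau .
\]

\emph{The integral $Y$.} Take the half-lens to be $\{(\xi,\zeta):|\xi|\le\sin\alpha,\ \cos\alpha\le\zeta\le\sqrt{1-\xi^2}\}$. The integral of $\zeta$ over it is $\int_{-\sin\alpha}^{\sin\alpha}\frac12(\sin^2\alpha-\xi^2)\,\mathrm{d}\xi=\frac23\sin^3\alpha$, and its area is $\alpha-\sin\alpha\cos\alpha$. So $Y=\frac23\sin^3\alpha-\cos\alpha\,(\alpha-\sin\alpha\cos\alpha)$. Using $2\sin^2\alpha=1-\cos\tau$, $2\sin\alpha\cos\alpha=\sin\tau$ and $(1-\cos\tau)^2=2(1-\cos\tau)-\sin^2\tau$, we get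
\[
2dY=4Y\sin\alpha=\tfrac23(1-\cos\tau)^2-\tau\sin\tau+\sin^2\tau=\tfrac43(1-\cos\tau)-\tau\sin\tau+\tfrac13\sin^2\tau .
\]
The sum $2I+2dY$ is the expression $W$ in \eqref{eq:ellW}.
\end{proof}

\begin{remark}\label{rem:largeR}
The identity makes the heuristic of Section~\ref{sec:intro} quantitative. Fix an $r$-ball-convex body $K$ of area $a$ and apply Theorem~\ref{thm:identity} and \eqref{eq:classical} to $R^{-1}K$. Since $\ell(d)=\frac16d^3+O(d^5)$ and $0\le W\le\ell^2=O(d^6)$, we get $p^R(K)=p^\infty(K)-\mathbb{E}_Kd^3/(aR)+O(R^{-2})$ as $R\to\infty$. The first-order loss is the mean of an increasing function of $d$. The term $-W$, which has the unfavorable sign, enters at second order, but it is not negligible when lenses are comparable to $K$ in area.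
\end{remark}

\section{The function $W$ in terms of the lens area}\label{sec:convexity}

By Theorem~\ref{thm:identity} we have to compare the means of $a\ell-W$ for $K$ and for $D_a$. The first term is linear in $\ell$, so it is natural to take $\ell$ as the variable. In this section $\ell$ and $W$ are regarded as functions of $\tau\in[0,\pi]$, a prime denotes the derivative in $\tau$, and
\[
c=\cos\tau,\qquad s=\sin\tau,\qquad m=1-c,\qquad\text{so that}\quad \ell'=m,\quad m'=s,\quad s^2=m(1+c).
\]
Since $\ell'>0$ on $(0,\pi]$, the map $\tau\mapsto\ell$ is an increasing homeomorphism of $[0,\pi]$ onto itself, and $W=G(\ell)$ for a continuous function $G$ on $[0,\pi]$ with $G(0)=0$, smooth on $(0,\pi]$. Its derivative is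
\[
Z:=\frac{\mathrm{d}G}{\mathrm{d}\ell}=\frac Nm,\qquad N:=W'=\tfrac73s+\tfrac53sc-\tau-3\tau c=\tfrac13s(7+5c)-\tau(1+3c).
\]

\begin{lemma}\label{lem:A}
The function $Z$ extends continuously to $\ell\in[0,\pi]$ with $Z(0)=0$ and $Z(\pi)=\pi$. As a function of $\ell$ it is strictly increasing and strictly concave, and its slope decreases from the limit $\frac75$ at $\ell=0$ to $\frac13$ at $\ell=\pi$. In particular, $G$ is strictly convex.
\end{lemma}

\begin{proof}
The function $N$ is odd and analytic in $\tau$ with linear coefficient $\frac{12}3-4=0$, so $N=O(\tau^3)$ and $Z\to0$ as $\tau\to0$. At $\tau=\pi$ we have $N=2\pi$ and $m=2$.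

\emph{The slope.} Differentiating, $N'=3\tau s+\frac{10}3c^2-\frac23c-\frac83=3\tau s-\frac23m(4+5c)$. Then $Z'=Q/m^2$ with
\[
Q=N'm-Ns=4\tau s-\tfrac m3\bigl[2(1-c)(4+5c)+(1+c)(7+5c)\bigr]=4\tau s-\tfrac m3(15+14c-5c^2).
\]
Substituting $c=1-m$ in the last bracket gives $24-4m-5m^2$, so
\begin{equation}\label{eq:Q}
\frac{\mathrm{d}Z}{\mathrm{d}\ell}=\frac Q{m^3},\qquad Q=4\tau s-8m+\tfrac43m^2+\tfrac53m^3 .
\end{equation}

\emph{The slope decreases.} We have $(Q/m^3)'=(Q'm-3Qs)/m^4$ and $Q'=4\tau c+s(-4+\frac83m+5m^2)$. In $3Qs-Q'm$ the terms $5m^3s$ cancel, and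
\[
3Qs-Q'm=\tau m\bigl(12(1+c)-4c\bigr)+ms\bigl(-20+\tfrac43m\bigr)=4m\Bigl[\tau(3+2c)-\tfrac13s(14+c)\Bigr].
\]
Since $3+2c>0$, the bracket is positive if and only if $\tau>\kappa(\tau):=s(14+c)/(9+6c)$. The numerator of $\kappa'$ is
\[
(2c^2+14c-1)(9+6c)+6(1-c^2)(14+c)=75+126c+18c^2+6c^3,
\]
and therefore
\[
1-\kappa'=\frac{(81+108c+36c^2)-(75+126c+18c^2+6c^3)}{(9+6c)^2}=\frac{6(1-c)^3}{(9+6c)^2}>0 .
\]
As $\kappa(0)=0$, we get $\tau>\kappa(\tau)$ on $(0,\pi]$. So $\mathrm{d}Z/\mathrm{d}\ell$ is strictly decreasing.

\emph{The end values.} Insert $\tau s=\tau^2-\frac{\tau^4}6+\frac{\tau^6}{120}-\cdots$ and $m=\frac{\tau^2}2-\frac{\tau^4}{24}+\frac{\tau^6}{720}-\cdots$ into \eqref{eq:Q}. The coefficient of $\tau^2$ in $Q$ is $4-4=0$, that of $\tau^4$ is $-\frac23+\frac13+\frac13=0$, and that of $\tau^6$ is $\frac1{30}-\frac1{90}-\frac1{18}+\frac5{24}=\frac7{40}$. Since $m^3\sim\tau^6/8$, the slope tends to $\frac75$. At $\tau=\pi$ we have $Q=-16+\frac{16}3+\frac{40}3=\frac83$ and $m^3=8$, so the slope is $\frac13$. The slope is thus positive throughout.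
\end{proof}

\begin{remark}
The constant $\frac75$ can be seen directly. To leading order as $d\to0$, a half-lens has height $\frac12t(d-t)$ over the point of the chord at distance $t$ from $x$, and $\ell(t)\approx t^3/6$. This gives $I\approx\int_0^dt(d-t)\frac{t^3}6\,\mathrm{d}t=\frac{d^6}{180}$ and $Y\approx\int_0^d\frac18t^2(d-t)^2\,\mathrm{d}t=\frac{d^5}{240}$, so $W\approx\frac7{360}d^6\approx\frac7{10}\ell^2$.
\end{remark}

Fix $a\in(0,\pi)$ and put
\[
q(\ell)=a\ell-G(\ell),\qquad \ell\in[0,\pi].
\]
By Lemma~\ref{lem:A}, $q$ is strictly concave with $q(0)=0$. If $q$ were increasing, Lemma~\ref{lem:distance} would finish the proof. In a $1$-ball-convex body of area $a$ the lens area ranges in $[0,a]$, and the whole range occurs when the body is itself a lens. On this range $q$ is never monotone: strict concavity together with $Z(0)=0$ and $Z(\pi)=\pi$ gives $Z(\ell)>\ell$ on $(0,\pi)$, so $\mathrm{d}q/\mathrm{d}\ell=a-Z$ equals $a>0$ at $\ell=0$ and is negative at $\ell=a$. What saves the argument is that the lenses in $D_a$ are smaller. Define $\tau_a\in(0,\pi)$ and $\ell_a$ by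
\[
a=\pi\sin^2\frac{\tau_a}2=\frac\pi2(1-\cos\tau_a),\qquad \ell_a=\tau_a-\sin\tau_a .
\]
The disc $D_a$ has diameter $2\sin(\tau_a/2)<2$, so $\ell_a$ is the largest lens area in $D_a$. We need to know that the values of $q$ on its decreasing branch, the smallest of which on $[0,a]$ is $q(a)$, stay above all values that occur for the disc.

\begin{lemma}\label{lem:B}
For $0<a<\pi$ we have $\ell_a<a$ and $q(\ell_a)<q(a)$.
\end{lemma}

\begin{proof}
The lens spanned by a diameter of $D_a$ lies in $D_a$ by (B2) and (B1). It has corners, so it is a proper closed subset of $D_a$, and $\ell_a<a$.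

The inequality $q(\ell_a)<q(a)$ says that the mean value of $Z$ over $[\ell_a,a]$ is less than $a$. The function $Z$ is explicit in $\tau$ but not in $\ell$, and the endpoint $\ell=a$ corresponds to no explicit value of $\tau$. We therefore replace $Z$ by linear majorants, which concavity provides. On $[0,\pi]$,
\begin{equation}\label{eq:majorants}
Z\le\tfrac75\ell,\qquad Z\le0.597+0.89\,\ell,\qquad Z\le\tfrac{2\pi}3+\tfrac13\ell .
\end{equation}
The first and third bounds are the tangents at $\ell=0$ and $\ell=\pi$. The second comes from the tangent at $\tau_0=\frac{5\pi}6$, where $s=\frac12$, $c=-\frac{\sqrt3}2$, $m=1.86602\ldots$ and $\ell_0=\frac{5\pi}6-\frac12>2.1179$. There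
\[
N=\tfrac16\bigl(7-\tfrac{5\sqrt3}2\bigr)+\tfrac{5\pi}6\bigl(\tfrac{3\sqrt3}2-1\bigr)=4.62873\ldots,\qquad Q=\tfrac{5\pi}3-\tfrac m3\bigl(\tfrac{45}4-7\sqrt3\bigr)=5.77984\ldots,
\]
and $m^3=6.49759\ldots$. Hence $Z_0=N/m=2.48053\ldots<2.4806$, the slope $k_0=Q/m^3$ lies in $(0.8895,0.8896)$, and the intercept satisfies $Z_0-k_0\ell_0<2.4806-0.8895\cdot2.1179<0.597$.

Let $Z\le b+k\ell$ be one of the bounds \eqref{eq:majorants}. Then
\[
G(a)-G(\ell_a)=\int_{\ell_a}^aZ\,\mathrm{d}\ell\le(a-\ell_a)\bigl(b+\tfrac k2(a+\ell_a)\bigr)=(a-\ell_a)(a-J),\qquad J=\bigl(1-\tfrac k2\bigr)a-\tfrac k2\ell_a-b,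
\]
so $q(a)-q(\ell_a)\ge(a-\ell_a)J$, and it suffices to have $J>0$ for one of the three bounds. Regard $J$ as a function of $\tau=\tau_a\in[0,\pi]$. On $(0,\pi)$,
\[
J'(\tau)=\sin\tau\Bigl[\bigl(1-\tfrac k2\bigr)\tfrac\pi2-\tfrac k2\tan\tfrac\tau2\Bigr],
\]
and for $0<k<2$ the bracket decreases from a positive value to $-\infty$. So $J$ strictly increases and then strictly decreases, and in the interior of any interval it exceeds the smaller of its two endpoint values. It remains to evaluate $J$ at the endpoints of three intervals. At $\tau=\frac\pi2$ we have $a=\frac\pi2$, $\ell_a=\frac\pi2-1$. At $\tau=\frac{7\pi}8$ we have $a=\frac\pi2(1+\cos\frac\pi8)=3.02202\ldots$, $\ell_a=\frac{7\pi}8-\sin\frac\pi8=2.36621\ldots$.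
\begin{itemize}
\item On $(0,\frac\pi2]$ take $(b,k)=(0,\frac75)$, so $J=0.3a-0.7\ell_a$. Then $J(0)=0$ and $J(\frac\pi2)=0.7-0.2\pi>0$.
\item On $[\frac\pi2,\frac{7\pi}8]$ take $(b,k)=(0.597,0.89)$, so $J=0.555a-0.445\ell_a-0.597$. Then $J(\frac\pi2)=0.055\pi-0.152>0.02$ and $J(\frac{7\pi}8)>0.027$.
\item On $[\frac{7\pi}8,\pi)$ take $(b,k)=(\frac{2\pi}3,\frac13)$, so $J=\frac56a-\frac16\ell_a-\frac{2\pi}3$. Then $J(\frac{7\pi}8)>0.029$ and $J(\pi)=0$.
\end{itemize}
Thus for every $\tau_a\in(0,\pi)$ one of the three functions $J$ is positive.
\end{proof}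

The tangent at $\pi$ is the natural choice for $a$ near $\pi$, where $[\ell_a,a]$ shrinks to the point $\pi$ and the margin $J$ tends to $0$. The two end tangents alone do not suffice: at $\tau_a=\frac{2\pi}3$, where $a=\frac{3\pi}4$ and $\ell_a=\frac{2\pi}3-\frac{\sqrt3}2$, both give $J<0$.

\section{The monotone minorant and the extremality of the disc}\label{sec:main}

Fix $a\in(0,\pi)$. The largest nondecreasing function below $q$ on $[0,a]$ is $\tilde q(\ell)=\min_{[\ell,a]}q$. A concave function on an interval attains its minimum at an endpoint, so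
\[
\tilde q(\ell)=\min\{q(\ell),q(a)\},\qquad \ell\in[0,a],
\]
and $\tilde q$ is continuous. Passing to $\tilde q$ must lose nothing for the disc, and Lemma~\ref{lem:B} is the condition for this.

\begin{lemma}\label{lem:minorant}
On $[0,\ell_a]$ we have $\tilde q=q$, and $q$ is strictly increasing there.
\end{lemma}

\begin{proof}
If $q(\ell)\ge q(a)$ for some $\ell\le\ell_a$, then concavity and $\ell\le\ell_a<a$ give $q(\ell_a)\ge q(a)$, contrary to Lemma~\ref{lem:B}. So $q<q(a)$ and $\tilde q=q$ on $[0,\ell_a]$. If $\ell_1<\ell_2\le\ell_a$, write $\ell_2=(1-\theta)\ell_1+\theta a$ with $\theta\in(0,1)$; then $q(\ell_2)\ge(1-\theta)q(\ell_1)+\theta q(a)>q(\ell_1)$.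
\end{proof}

\begin{proposition}\label{prop:q}
Let $K$ be a $1$-ball-convex body of area $a<\pi$. Then $\mathbb{E}_K\,q(\ell(d))\ge\mathbb{E}_{D_a}q(\ell(d))$, with equality only if $K$ is a disc.
\end{proposition}

\begin{proof}
Let $d_*\in(0,2)$ be defined by $\ell(d_*)=a$. Put $g(d)=\tilde q(\ell(d))$ for $d\le d_*$ and $g(d)=q(a)$ for $d\ge d_*$. Then $g$ is continuous and nondecreasing, and by Lemma~\ref{lem:minorant} it is strictly increasing near $0$. For generic points of $K$ we have $L_{12}\subset K$, so $\ell(d)\le a$ and $q(\ell(d))\ge g(d)$. For points of $D_a$ we have $\ell(d)\le\ell_a$, so $q(\ell(d))=g(d)$ by Lemma~\ref{lem:minorant}. With Lemma~\ref{lem:distance} in the middle step,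
\[
\mathbb{E}_K\,q(\ell(d))\ \ge\ \mathbb{E}_K\,g(d)\ \ge\ \mathbb{E}_{D_a}g(d)=\mathbb{E}_{D_a}q(\ell(d)),
\]
and the middle inequality is strict unless $K$ is a disc.
\end{proof}

Ball-convexity of $K$ is used here a second time, through the bound $\ell(d)\le a$. It is needed: $q$ is strictly decreasing on $[a,\pi]$, so $q(\ell(d))<g(d)$ for $d_*<d\le2$.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:refine}(a)]
Let $R=1$. By Theorem~\ref{thm:identity} and \eqref{eq:classical}, applied to $K$ and to $D_a$, which is $1$-ball-convex by (B2),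
\[
p^\infty(K)-p^1(K)=\frac6{a^2}\,\mathbb{E}_K\,q(\ell(d))\ \ge\ \frac6{a^2}\,\mathbb{E}_{D_a}q(\ell(d))=p^\infty(D_a)-p^1(D_a),
\]
where the inequality is Proposition~\ref{prop:q} and is strict unless $K$ is a disc. This is Theorem~\ref{thm:refine}(a); Blaschke's inequality is not needed for it. By \eqref{eq:classical} and \eqref{eq:blaschke}, $p^\infty(K)\le p^\infty(D_a)$. Subtracting the losses gives $p^1(K)\le p^1(D_a)$, with equality only if $K$ is a disc; the uniqueness comes from the loss alone. For general $R$ apply this to $R^{-1}K$, which is $1$-ball-convex of area $a/R^2<\pi$.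
\end{proof}

\section{Further extremal properties and the size of the bound}\label{sec:refine}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(b)]
The claim on $\mathbb{P}_K(f_0([K]^1_3)=2)$ was proved in Section~\ref{sec:three}. In the notation of Section~\ref{sec:identity}, $f_0([K]^1_4)=4-\sum_j1_{E_j}$. By Lemma~\ref{lem:events}, $f_0([K]^1_4)=2$ is almost surely the disjoint union of the six events $E_i\cap E_j$, so
\[
\mathbb{P}_K\bigl(f_0([K]^1_4)=2\bigr)=\frac6{a^2}\,\mathbb{E}_K\ell(d)^2,\qquad \mathbb{E}_Kf_0([K]^1_4)=4-\frac4a\,\mathbb{E}_K|[K]^1_3| .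
\]
The function $\ell^2$ is strictly increasing in $d$, and Lemma~\ref{lem:distance} gives the claim on the first quantity. By the second formula, the remaining two claims are equivalent. By \eqref{eq:A3} and Lemma~\ref{lem:W},
\[
\mathbb{E}_K|[K]^1_3|=\mathbb{E}_KT+\tfrac32\,\mathbb{E}_K\Bigl[\ell+\tfrac1a\bigl(\ell^2-G(\ell)\bigr)\Bigr].
\]
The $\ell$-derivative of $\ell^2-G(\ell)$ is $2\ell-Z\ge\frac35\ell\ge0$ by \eqref{eq:majorants}, so the bracket is a continuous, strictly increasing function of $d\in[0,2]$. Apply \eqref{eq:blaschke} to the first term and Lemma~\ref{lem:distance} to the second.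
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(c)]
\emph{Monotonicity.} Let $a<a'\le\pi R^2$ and $\lambda=\sqrt{a'/a}>1$. By scaling, $p^R(D_{a'})=p^{R/\lambda}(D_a)$, and $D_a$ has radius at most $R/\lambda$. By (B2), $\operatorname{conv}_RF\subset\operatorname{conv}_{R/\lambda}F$ for $F\subset D_a$, so points in $(R/\lambda)$-ball-convex position are in $R$-ball-convex position. Hence $p^R(D_{a'})\le p^R(D_a)$.

For the two values we take $R=1$. Equality in \eqref{eq:blaschke} gives $p^\infty(D_a)=1-\frac{35}{12\pi^2}$ for every $a$, so it remains to evaluate the loss $\frac6{a^2}\mathbb{E}_{D_a}[a\ell-W]$.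

\emph{The limit $a\to0$.} In $D_a$ we have $0\le q(\ell)\le a\ell_a$, by Lemma~\ref{lem:minorant} and $W\ge0$. So the loss lies between $0$ and $6\ell_a/a$. This tends to $0$ because $\ell_a\sim\tau_a^3/6$ and $a\sim\pi\tau_a^2/4$.

\emph{The value at $a=\pi$.} Two unit discs whose centers are at distance $d=2\sin(\tau/2)=2\cos(v/2)$, where $v=\pi-\tau$, intersect in a lens whose chord subtends the angle $v$. So the covariogram of the unit disc is $v-\sin v$. By \eqref{eq:cov} the distance $d$ has density $\pi^{-2}\cdot2\pi d\,(v-\sin v)$, and $d\,\mathrm{d}d=\sin\tau\,\mathrm{d}\tau$. Hence $v$ has density $\frac2\pi\omega(v)$ on $[0,\pi]$, with $\omega=v\sin v-\sin^2v$. Substituting $\tau=\pi-v$ in \eqref{eq:ellW},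
\[
\pi\ell-W=\tfrac32\pi^2-\tfrac{16}3-2\pi v+2\pi\sin v-\tfrac{16}3\cos v-3v\sin v+\tfrac12v^2-\tfrac56\sin^2v .
\]
All integrals below are over $[0,\pi]$. Integration by parts gives $\int v\sin v=\pi$, $\int v^2\sin v=\pi^2-4$, $\int v^3\sin v=\pi^3-6\pi$, $\int v\sin v\cos v=-\frac\pi4$ and $\int v^2\sin^2v=\frac{\pi^3}6-\frac\pi4$. Further, $\int\sin^2v=\frac\pi2$, $\int\sin^3v=\frac43$, $\int\sin^4v=\frac{3\pi}8$, $\int\sin^2v\cos v=0$, and the symmetry $v\mapsto\pi-v$ gives $\int v\sin^nv=\frac\pi2\int\sin^nv$. The integrals of $\omega$ times $1,\ v,\ \sin v,\ \cos v,\ v\sin v,\ v^2,\ \sin^2v$ are therefore, in this order,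
\[
\frac\pi2,\qquad \frac{3\pi^2}4-4,\qquad \frac{\pi^2}4-\frac43,\qquad -\frac\pi4,\qquad \frac{\pi^3}6-\frac{11\pi}{12},\qquad \frac{5\pi^3}6-\frac{23\pi}4,\qquad \frac{7\pi}{24}.
\]
In $\int\omega\,(\pi\ell-W)$ the coefficient of $\pi^3$ is $\frac34-\frac32+\frac12-\frac12+\frac5{12}=-\frac13$, and the coefficient of $\pi$ is $-\frac83+8-\frac83+\frac43+\frac{11}4-\frac{23}8-\frac{35}{144}=\frac{523}{144}$. Thus
\[
\mathbb{E}_{D_\pi}[\pi\ell-W]=\frac2\pi\Bigl(\frac{523\pi}{144}-\frac{\pi^3}3\Bigr)=\frac{523}{72}-\frac{2\pi^2}3,
\]
and Theorem~\ref{thm:identity} gives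
\[
1-p^1(D_\pi)=\frac{35}{12\pi^2}+\frac{523}{12\pi^2}-4=\frac{93}{2\pi^2}-4,
\]
that is, $p^1(D_\pi)=5-\frac{93}{2\pi^2}\approx0.2886$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBF}
Alexandra Bak\'o-Szab\'o, Florian Besau, Ferenc Fodor,
\emph{Sylvester's four point problem for ball-convex bodies},
arXiv:2608.29975 (2026).

\bibitem{Bla}
Blaschke,
Ber.\ Verh.\ S\"achs.\ Ges.\ Wiss.\ Leipzig \textbf{69} (1917), 436--453.

\bibitem{LL}
Lieb and Loss,
\emph{Analysis}.

\end{thebibliography}
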